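\title{Simplicity and the Powers property for reduced group $L^p$ operator algebras}

\begin{abstract}
Let $G$ be a discrete group and let $p\in(1,\infty)$. We prove that if the reduced group $L^p$ operator algebra $F^p_{\mathrm r}(G)$ is simple, then it has the Powers property. The proof passes through the group ring: if $C^*_{\mathrm r}(G)$ does not have the Powers property, then there are an amenable subgroup $\Gamma\le G$ and a nonzero element of $\mathbb C[G]$ that acts as zero on $\mathbb C[G/\Gamma]$. It follows that simplicity of $F^p_{\mathrm r}(G)$ does not depend on $p$, and that it is equivalent to faithfulness of the modules $\mathbb C[G/\Gamma]$ for all amenable subgroups $\Gamma$.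
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a discrete group and let $p\in(1,\infty)$. For $g\in G$ let $v_g$ be the operator on $l^p(G)$ given by $(v_g\xi)(h)=\xi(g^{-1}h)$. The $v_g$ are invertible isometries, and $v_gv_h=v_{gh}$. The left regular representation $\lambda_p\colon l^1(G)\to B(l^p(G))$, $\lambda_p(f)=\sum_g f(g)v_g$, is a homomorphism for the convolution product, and $\|\lambda_p(f)\|\le\|f\|_1$. The \emph{reduced group $L^p$ operator algebra} $F^p_{\mathrm r}(G)$ is the norm closure of $\lambda_p(l^1(G))$ in $B(l^p(G))$. For $p=2$ it is the reduced group C*-algebra $C^*_{\mathrm r}(G)$. All Banach algebras are over $\mathbb C$, and a Banach algebra is \emph{simple} if its only closed two-sided ideals are $\{0\}$ and itself.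

The group ring $\mathbb C[G]$ consists of the finitely supported functions on $G$, written $a=\sum_g a(g)g$. It is dense in $l^1(G)$, so $\lambda_p(\mathbb C[G])$ is dense in $F^p_{\mathrm r}(G)$. If $\delta_g$ denotes the indicator function of $\{g\}$, then $\lambda_p(a)\delta_1=a$, so $\lambda_p$ is injective on $\mathbb C[G]$. Thus the algebras $F^p_{\mathrm r}(G)$ are completions of one ring in a family of norms.

\begin{definition}\label{def:powers}
The algebra $F^p_{\mathrm r}(G)$ has the \emph{Powers property} if for every finite set $S\subseteq G\setminus\{1\}$ and every $\varepsilon>0$ there are $n\in\mathbb Z_{>0}$ and $g_1,\dots,g_n\in G$ such that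
\[
\Big\|\frac1n\sum_{k=1}^n v_{g_khg_k^{-1}}\Big\|<\varepsilon\qquad\text{for all }h\in S .
\]
\end{definition}

To see what this measures, let $a\in\mathbb C[G]$, let $S$ be the support of $a$ with $1$ removed, and choose $g_1,\dots,g_n$ for $S$ and $\varepsilon$. Then
\begin{equation}\label{eq:average}
\Big\|\frac1n\sum_{k=1}^n v_{g_k}\lambda_p(a)v_{g_k}^{-1}-a(1)\cdot 1\Big\|\le\sum_{h\in S}|a(h)|\,\Big\|\frac1n\sum_{k=1}^n v_{g_khg_k^{-1}}\Big\|\le\varepsilon\|a\|_1 .
\end{equation}
So averaging over conjugates moves every element of the group ring close to a scalar. An ideal is stable under such averaging, and a closed ideal that comes close to a nonzero scalar is everything. The Powers property is therefore a quantitative reason for simplicity, and one asks whether it is the only reason. The following facts are known.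
\begin{itemize}
\item[(F1)] (Haagerup) $C^*_{\mathrm r}(G)$ is simple if and only if it has the Powers property.
\item[(F2)] If $F^p_{\mathrm r}(G)$ has the Powers property, then it is simple.
\item[(F3)] If $C^*_{\mathrm r}(G)$ is simple, then $F^p_{\mathrm r}(G)$ is simple for every $p\in(1,\infty)$.
\item[(F4)] If $F^p_{\mathrm r}(G)$ has the Powers property for some $p\in(1,\infty)$, then $C^*_{\mathrm r}(G)$ has the Powers property and is therefore simple.
\end{itemize}
The case $p=2$ of the converse of (F2) is settled by (F1). The problem that we solve comes from the paper \cite{Phillips} of Phillips: \emph{for $p\in(1,\infty)\setminus\{2\}$, does simplicity of $F^p_{\mathrm r}(G)$ imply that $F^p_{\mathrm r}(G)$ has the Powers property, for every discrete group $G$?} The answer is yes.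

\begin{theorem}\label{thm:main}
Let $G$ be a discrete group and let $p\in(1,\infty)$. If $F^p_{\mathrm r}(G)$ is simple, then $F^p_{\mathrm r}(G)$ has the Powers property.
\end{theorem}

For the trivial group the algebra is $\mathbb C$ and both properties hold. The simplest case in which they fail already suggests the answer, because both fail for one and the same reason. For a set $Y$ with an action of $G$, let $\mathbb C[Y]$ be the $\mathbb C[G]$-module with basis $(\delta_y)_{y\in Y}$ and $g\delta_y=\delta_{gy}$.

\begin{example}\label{ex:normal}
Let $N$ be an amenable normal subgroup of $G$ and let $s\in N\setminus\{1\}$. Every $t\in N$ acts trivially on $G/N$, since $tkN=k(k^{-1}tk)N=kN$. Because $N$ is amenable, the action of $G$ on $G/N$ extends to a unital contractive homomorphism $\pi_p\colon F^p_{\mathrm r}(G)\to B(l^p(G/N))$ (Lemma~\ref{lem:quasi}), and $\pi_p(v_t)=1$ for $t\in N$. First, $\pi_p$ sends every average of conjugates $v_{gsg^{-1}}$ to $1$, so such an average has norm at least $1$, and the Powers property fails for $S=\{s\}$. Second, $1-v_s$ is a nonzero element of the proper closed ideal $\ker\pi_p$,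 so $F^p_{\mathrm r}(G)$ is not simple. The ideal is witnessed, for all $p$ at once, by the element $1-s$ of the group ring, which annihilates $\mathbb C[G/N]$. The case $N=G$ covers all nontrivial amenable groups.
\end{example}

In general the difficulty is the following. The Powers property is a norm estimate for elements of the group ring, and interpolation carries it from one exponent to any other. So if $F^p_{\mathrm r}(G)$ lacks it, then $C^*_{\mathrm r}(G)$ lacks it, and by (F1) there is a nonzero proper closed ideal in $C^*_{\mathrm r}(G)$. But we need an ideal in $F^p_{\mathrm r}(G)$, and interpolation does not carry ideals. The ring $\mathbb C[G]$ is common to all completions, yet a nonzero ideal of $C^*_{\mathrm r}(G)$ need not meet it: the Fourier transform identifies $C^*_{\mathrm r}(\mathbb Z)$ with the continuous functions on the circle and $\mathbb C[\mathbb Z]$ with the trigonometric polynomials, and no nonzero trigonometric polynomial vanishes on a half circle. One has to construct an ideal that does meet the group ring. The main step shows that the picture of Example~\ref{ex:normal} is the general one,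 once the subgroup is allowed to be non-normal and $1-s$ is replaced by a more complicated element.

\begin{theorem}\label{thm:ring}
Let $G$ be a discrete group such that $C^*_{\mathrm r}(G)$ does not have the Powers property. Then there are an amenable subgroup $\Gamma\le G$ and $0\ne a\in\mathbb C[G]$ with $a\cdot\mathbb C[G/\Gamma]=0$.
\end{theorem}

A module over a ring is \emph{faithful} if no nonzero element of the ring annihilates it. Since the conclusion of Theorem~\ref{thm:ring} involves no norm, it gives more than Theorem~\ref{thm:main}.

\begin{theorem}\label{thm:strong}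
For a discrete group $G$ the following are equivalent:
\begin{itemize}
\item[(1)] $C^*_{\mathrm r}(G)$ is simple.
\item[(2)] $F^p_{\mathrm r}(G)$ is simple for some $p\in(1,\infty)$.
\item[(3)] $F^p_{\mathrm r}(G)$ is simple for all $p\in(1,\infty)$.
\item[(4)] $F^p_{\mathrm r}(G)$ has the Powers property for some $p\in(1,\infty)$.
\item[(5)] $F^p_{\mathrm r}(G)$ has the Powers property for all $p\in(1,\infty)$.
\item[(6)] For every amenable subgroup $\Gamma\le G$, the $\mathbb C[G]$-module $\mathbb C[G/\Gamma]$ is faithful.
\item[(7)] The same as \textup{(6)} with $\mathbb C$ replaced by $\mathbb Z$, or by any given field of characteristic $0$.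
\end{itemize}
If these conditions fail, there are a single amenable subgroup $\Gamma$ and a single $0\ne a\in\mathbb Z[G]$ with $a\cdot\mathbb Z[G/\Gamma]=0$ such that, for all $p\in(1,\infty)$ simultaneously, $\lambda_p(a)$ lies in a proper closed ideal of $F^p_{\mathrm r}(G)$. More generally, let $A$ be a Banach algebra and let $\iota\colon\mathbb C[G]\to A$ be an injective unital homomorphism with dense range such that, for some $p\in(1,\infty)$ and some constant $C$, we have $\|\lambda_p(f)\|\le C\|\iota(f)\|$ for all $f\in\mathbb C[G]$. If $A$ is simple, then \textup{(1)--(7)} hold.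
\end{theorem}

The proofs do not rely on (F1)--(F4): we include the short arguments for (F2) and (F4), and (F1) and (F3) are contained in Theorem~\ref{thm:strong}. Sections~\ref{sec:soft} and~\ref{sec:reduction} derive Theorems~\ref{thm:main} and~\ref{thm:strong} from Theorem~\ref{thm:ring}. The remaining sections prove Theorem~\ref{thm:ring}. Section~\ref{sec:ann} gives two ways of producing an element that annihilates a permutation module. Section~\ref{sec:boundary} constructs a compact $G$-space $X$ with amenable point stabilizers on which $G$ contracts every measure to every point. Section~\ref{sec:fix} shows that failure of the Powers property forces a nontrivial group element to fix an open subset of $X$ pointwise. In Section~\ref{sec:final} translates of an open set are fed into one of the two constructions of Section~\ref{sec:ann}, and $\Gamma$ is a point stabilizer.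

\section{Three properties of the algebras $F^p_{\mathrm r}(G)$}\label{sec:soft}

Throughout, $q=p/(p-1)$, and $\langle\xi,\eta\rangle=\sum_y\xi(y)\eta(y)$ is the bilinear pairing of $l^p(Y)$ with $l^q(Y)$. We begin with (F2).

\begin{lemma}\label{lem:simple}
Let $p\in(1,\infty)$. If $F^p_{\mathrm r}(G)$ has the Powers property, then it is simple.
\end{lemma}

\begin{proof}
Put $\tau(b)=\langle b\delta_1,\delta_1\rangle$. Then $|\tau(b)|\le\|b\|$, and $\tau(\lambda_p(a))=a(1)$ for $a\in\mathbb C[G]$. Let $I$ be a nonzero closed ideal and let $0\ne b_0\in I$. The $v_g$, and hence all elements of $F^p_{\mathrm r}(G)$, commute with right translations, and the right translates of $\delta_1$ span a dense subspace of $l^p(G)$. So $b_0\delta_1\ne0$, and there is $g$ with $\tau(v_g^{-1}b_0)=(b_0\delta_1)(g)\ne0$. Rescaling $v_g^{-1}b_0$ gives $b\in I$ with $\tau(b)=1$. Choose $a\in\mathbb C[G]$ with $\|b-\lambda_p(a)\|<\frac13$; then $|1-a(1)|<\frac13$. Choose $g_1,\dots,g_n$ as in \eqref{eq:average} with $\varepsilon\|a\|_1<\frac13$. The map $E(T)=\frac1n\sum_kv_{g_k}Tv_{g_k}^{-1}$ is contractive and preserves $I$, and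
\[
\|E(b)-1\|\le\|E(b-\lambda_p(a))\|+\|E(\lambda_p(a))-a(1)\|+|a(1)-1|<1 .
\]
So $E(b)\in I$ is invertible in $F^p_{\mathrm r}(G)$, and $I=F^p_{\mathrm r}(G)$.
\end{proof}

Recall the Riesz--Thorin theorem, in the form needed here. Let $r_0,r_1\in[1,\infty]$, $\theta\in[0,1]$ and $\frac1r=\frac{1-\theta}{r_0}+\frac{\theta}{r_1}$. If a linear operator $T$ on $l^\infty(G)$ maps $l^{r_j}(G)$ into itself with norm $M_j$ for $j=0,1$, then it maps $l^r(G)$ into itself with norm at most $M_0^{1-\theta}M_1^{\theta}$.

\begin{lemma}\label{lem:interp}
Let $p,r\in(1,\infty)$. If $F^p_{\mathrm r}(G)$ has the Powers property, then so does $F^r_{\mathrm r}(G)$.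
\end{lemma}

\begin{proof}
Let $w=\frac1n\sum_kg_khg_k^{-1}\in\mathbb C[G]$. Left convolution by $w$ is an average of translations, so it has norm at most $1$ on $l^1(G)$ and on $l^\infty(G)$. If $r\le p$, interpolate between $r_0=1$ and $r_1=p$, with $\theta=(1-\frac1r)/(1-\frac1p)$. If $r\ge p$, interpolate between $r_0=\infty$ and $r_1=p$, with $\theta=p/r$. In both cases $\|\lambda_r(w)\|\le\|\lambda_p(w)\|^\theta$, where $\theta\in(0,1]$ depends only on $p$ and $r$. Given $S$ and $\varepsilon$, the elements $g_1,\dots,g_n$ that the Powers property of $F^p_{\mathrm r}(G)$ provides for $S$ and $\varepsilon^{1/\theta}$ work in $F^r_{\mathrm r}(G)$ for $S$ and $\varepsilon$.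
\end{proof}

A discrete group $\Gamma$ is \emph{amenable} if it has a left invariant mean: a positive unital linear functional $m$ on $l^\infty(\Gamma)$ with $m(t\varphi)=m(\varphi)$ for all $t\in\Gamma$, where $(t\varphi)(k)=\varphi(t^{-1}k)$. We use F{\o}lner's condition: if $\Gamma$ is amenable, then for every finite $T\subseteq\Gamma$ and every $\varepsilon>0$ there is a finite nonempty $F\subseteq\Gamma$ with
\begin{equation}\label{eq:folner}
|\{k\in F: tk\notin F\}|<\varepsilon|F|\qquad\text{for all }t\in T .
\end{equation}
Applying this to $T^{-1}$ and replacing $F$ by $F^{-1}$ gives the same statement with $kt$ in place of $tk$.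

The next lemma is the source of all ideals in this paper. To compare $l^p(G/\Gamma)$ with $l^p(G)$, we spread a vector on $G/\Gamma$ evenly over a copy of a F{\o}lner set in each coset. A group element permutes the cosets and shifts inside them by elements of $\Gamma$, and the F{\o}lner set barely notices the shift.

\begin{lemma}\label{lem:quasi}
Let $\Gamma\le G$ be amenable and let $p\in(1,\infty)$. There is a unital contractive homomorphism $\pi_p\colon F^p_{\mathrm r}(G)\to B(l^p(G/\Gamma))$ with $\pi_p(v_g)\delta_{k\Gamma}=\delta_{gk\Gamma}$ for $g,k\in G$.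
\end{lemma}

\begin{proof}
Let $\rho$ be the permutation representation of $\mathbb C[G]$ on $l^p(G/\Gamma)$. It suffices to show that $\|\rho(f)\|\le\|\lambda_p(f)\|$ for $f\in\mathbb C[G]$, for then $\lambda_p(f)\mapsto\rho(f)$ extends by continuity from the dense subalgebra $\lambda_p(\mathbb C[G])$. Choose a representative $\sigma(c)\in c$ of each coset $c\in G/\Gamma$. Every element of $G$ is uniquely $\sigma(c)k$ with $k\in\Gamma$, and $g\sigma(c)=\sigma(gc)\alpha(g,c)$ with $\alpha(g,c)\in\Gamma$. Let $\xi,\eta$ be finitely supported functions on $G/\Gamma$, and let $\varepsilon>0$. The set $T$ of all $\alpha(g,c)$ with $f(g)\ne0$ and $\xi(c)\ne0$ is finite; choose $F$ as in \eqref{eq:folner}. Define functions on $G$ by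
\[
\xi_F(\sigma(c)k)=|F|^{-1/p}\xi(c)1_F(k),\qquad\eta_F(\sigma(c)k)=|F|^{-1/q}\eta(c)1_F(k).
\]
Then $\|\xi_F\|_p=\|\xi\|_p$ and $\|\eta_F\|_q=\|\eta\|_q$. Since $g\sigma(c)k=\sigma(gc)\alpha(g,c)k$,
\[
\langle v_g\xi_F,\eta_F\rangle=\sum_{h\in G}\xi_F(h)\eta_F(gh)=\sum_c\xi(c)\eta(gc)\,\frac{|\{k\in F:\alpha(g,c)k\in F\}|}{|F|},
\]
while $\langle\rho(g)\xi,\eta\rangle=\sum_c\xi(c)\eta(gc)$. For $f(g)\ne0$ and $\xi(c)\neq0$ the fraction lies in $(1-\varepsilon,1]$, so by H\"older's inequality the two pairings differ by at most $\varepsilon\|\xi\|_p\|\eta\|_q$. Summing over $g$ with coefficients $f(g)$ gives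
\[
|\langle\rho(f)\xi,\eta\rangle|\le\big(\|\lambda_p(f)\|+\varepsilon\|f\|_1\big)\|\xi\|_p\|\eta\|_q .
\]
Let $\varepsilon\to0$, and use that finitely supported functions are dense in $l^p(G/\Gamma)$ and in $l^q(G/\Gamma)$.
\end{proof}

\begin{lemma}\label{lem:ideal}
Let $\Gamma\le G$ be amenable, let $0\ne a\in\mathbb C[G]$ satisfy $a\cdot\mathbb C[G/\Gamma]=0$, and let $p\in(1,\infty)$. Then $\ker\pi_p$ is a proper closed ideal of $F^p_{\mathrm r}(G)$ that contains the nonzero element $\lambda_p(a)$. In particular $F^p_{\mathrm r}(G)$ is not simple.
\end{lemma}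

\begin{proof}
The kernel is a closed two-sided ideal, and it is proper because $\pi_p(1)=1\ne0$. The operator $\pi_p(\lambda_p(a))$ vanishes on the dense subspace $\mathbb C[G/\Gamma]$ of $l^p(G/\Gamma)$, so it is $0$. Finally $\lambda_p(a)\delta_1=a\ne0$.
\end{proof}

\section{From the group ring to the algebras}\label{sec:reduction}

In this section we assume Theorem~\ref{thm:ring}.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Suppose that $F^p_{\mathrm r}(G)$ does not have the Powers property. By Lemma~\ref{lem:interp}, neither does $C^*_{\mathrm r}(G)$. Theorem~\ref{thm:ring} gives an amenable subgroup $\Gamma$ and $0\ne a\in\mathbb C[G]$ with $a\cdot\mathbb C[G/\Gamma]=0$, and Lemma~\ref{lem:ideal} shows that $F^p_{\mathrm r}(G)$ is not simple.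
\end{proof}

For Theorem~\ref{thm:strong}, and again in Section~\ref{sec:ann}, we need to read annihilation as a system of linear equations. Let $G$ act on a set $Y$, write $G_y$ for the stabilizer of $y\in Y$, and let $R$ be a commutative ring. Since $gy=g'y$ if and only if $gG_y=g'G_y$, for $a\in R[G]$ we have
\begin{equation}\label{eq:coset}
a\delta_y=\sum_ga(g)\delta_{gy}=0\iff\sum_{g\in kG_y}a(g)=0\ \text{ for every left coset }kG_y .
\end{equation}
If $H\le G_y$, each left coset of $G_y$ is a disjoint union of left cosets of $H$. So $a\delta_y=0$ as soon as $a$ sums to zero on every left coset of $H$.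

\begin{proof}[Proof of Theorem~\ref{thm:strong}]
By Lemma~\ref{lem:interp}, each of (4) and (5) is equivalent to the Powers property of $C^*_{\mathrm r}(G)$. Next, (5)$\Rightarrow$(3) is Lemma~\ref{lem:simple}; (3)$\Rightarrow$(1)$\Rightarrow$(2) holds because $C^*_{\mathrm r}(G)=F^2_{\mathrm r}(G)$; (2)$\Rightarrow$(6) is Lemma~\ref{lem:ideal}; and (6) implies the Powers property of $C^*_{\mathrm r}(G)$ by Theorem~\ref{thm:ring}. So (1)--(6) are equivalent.

For (6)$\Leftrightarrow$(7), fix $\Gamma$ and a finite set $F\subseteq G$, and let $R$ be $\mathbb Z$ or a field of characteristic $0$. By \eqref{eq:coset}, an element $a\in R[G]$ supported in $F$ annihilates $R[G/\Gamma]$ if and only if $\sum_{g\in E}a(g)=0$ for all sets $E=F\cap kG_c$ with $k\in G$ and $c\in G/\Gamma$. There are only finitely many subsets of $F$, so this is a finite homogeneous system in $|F|$ unknowns with coefficients in $\{0,1\}$, and it does not depend on $R$. Over a field, it has a nonzero solution if and only if all $|F|\times|F|$ minors of its matrix vanish. The minors are integers, so the answer is the same for all fields of characteristic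 $0$, in particular for $\mathbb C$ and $\mathbb Q$. An integer solution is a rational one, and a nonzero rational solution gives a nonzero integer solution after clearing denominators. So faithfulness of $R[G/\Gamma]$ over $R[G]$ does not depend on $R$.

Suppose that the conditions fail. The failure of (7) over $\mathbb Z$ gives an amenable $\Gamma$ and $0\ne a\in\mathbb Z[G]$ with $a\cdot\mathbb Z[G/\Gamma]=0$. Then $a$ annihilates the basis of $\mathbb C[G/\Gamma]$, and Lemma~\ref{lem:ideal} applies to the same $\Gamma$ and $a$ for every $p$.

Finally let $A$, $\iota$, $p$, $C$ be as in the last statement. The map $\iota(f)\mapsto\lambda_p(f)$ is a unital homomorphism of norm at most $C$ on the dense subalgebra $\iota(\mathbb C[G])$, so it extends to a continuous unital homomorphism $\Phi\colon A\to F^p_{\mathrm r}(G)$. If (1)--(7) fail, take $\Gamma$ and $a$ as above. The kernel of $\pi_p\circ\Phi$ is a closed ideal of $A$; it is proper since $\pi_p\circ\Phi$ is unital; and it contains $\iota(a)$, which is nonzero since $\iota$ is injective. So $A$ is not simple.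
\end{proof}

\begin{remark}[The range of $p$]\label{rem:p1}
The equivalence of (1) with simplicity of $F^p_{\mathrm r}(G)$ does not extend to $p=1$. Since $\lambda_1(f)\delta_1=f$, the map $\lambda_1$ is isometric and $F^1_{\mathrm r}(G)=l^1(G)$. The trivial character $f\mapsto\sum_gf(g)$ is continuous on $l^1(G)$, so this algebra is not simple for any $G\ne1$, whether or not $C^*_{\mathrm r}(G)$ is simple. Every average $\frac1n\sum_kv_{g_khg_k^{-1}}$ has norm $1$ in $l^1(G)$, so the Powers property also fails for every $G\ne1$. In the proofs, the step that breaks down is Lemma~\ref{lem:interp}: for $r=1$ the exponent $\theta$ is $0$.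
\end{remark}

\section{Annihilators of permutation modules}\label{sec:ann}

We turn to Theorem~\ref{thm:ring}. This section is purely algebraic: a group acts on a set $Y$, and we look for $a\ne0$ with $a\delta_y=0$ for all $y\in Y$. Write $\mathrm{Fix}(h)=\{y\in Y:hy=y\}$. There is a necessary condition. If $a\ne0$ has support $F$ and $a\delta_y=0$, then the points $gy$, $g\in F$, are not pairwise distinct, so $y$ is fixed by an element of $F^{-1}F\setminus\{1\}$. Hence
\begin{equation}\label{eq:cover}
Y=\bigcup_{h\in S}\mathrm{Fix}(h)\quad\text{for some finite }S\subseteq G\setminus\{1\}.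
\end{equation}
When one set suffices, $Y=\mathrm{Fix}(s)$, we take $a=1-s$ as in Example~\ref{ex:normal}. In general \eqref{eq:cover} is not sufficient.

\begin{example}\label{ex:klein}
Let $V=\{1,t_1,t_2,t_3\}$ be the Klein four-group and let $Y$ be the disjoint union of the sets $V/\langle t_i\rangle$. Then $Y=\bigcup_i\mathrm{Fix}(t_i)$. By \eqref{eq:coset}, $a$ annihilates $\mathbb C[Y]$ if and only if $a(1)+a(t_i)=0$ and $a(t_j)+a(t_k)=0$ whenever $\{i,j,k\}=\{1,2,3\}$. Then $a(t_i)=-a(1)$ for all $i$ and $-2a(1)=0$, so $a=0$.
\end{example}

In this example the subgroups $\langle t_i\rangle$ are small, and each point is fixed by only one of the three elements $t_i$. Repairing either defect produces an annihilator.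

\subsection*{Large subgroups: counting equations}

\begin{example}\label{ex:commute}
Suppose that $Y=\mathrm{Fix}(s)\cup\mathrm{Fix}(t)$ with $s,t\ne1$ and $st=ts$. Then $a=(1-s)(1-t)=(1-t)(1-s)$ annihilates every $\delta_y$, and $a=1-s-t+st$ is nonzero because its coefficient at $1$ is $1$ or $2$. The formula needs commutativity, but a second argument does not. Suppose that $s,t$ form a basis of a subgroup isomorphic to $\mathbb Z^2$, and let $F=\{s^it^j:0\le i,j<m\}$. Only $m$ cosets of $\langle s\rangle$ and $m$ cosets of $\langle t\rangle$ meet $F$. To sum to zero on all of them is a system of $2m$ equations in $m^2$ unknowns, which has a nonzero solution for $m\ge3$.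
\end{example}

The count works because most cosets that meet $F$ meet it in many points. In an amenable group, F{\o}lner sets play the role of the squares.

\begin{lemma}\label{lem:count}
Let $\Gamma$ be an amenable group and let $H_1,\dots,H_n$ be infinite subgroups of $\Gamma$. There is $0\ne a\in\mathbb C[\Gamma]$ that sums to zero on every left coset of every $H_i$.
\end{lemma}

\begin{proof}
Choose $T_i\subseteq H_i$ with $|T_i|=2n$ and put $T=\bigcup_iT_i$. The right-handed form of \eqref{eq:folner} with $\varepsilon=1/(2n|T|)$ gives a finite nonempty $F\subseteq\Gamma$. Call $k\in F$ \emph{good} if $kT\subseteq F$ and \emph{bad} otherwise. Each bad $k$ satisfies $kt\notin F$ for some $t\in T$, so there are fewer than $|T|\varepsilon|F|=|F|/(2n)$ bad elements.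

Fix $i$. A left coset of $H_i$ that contains a good element $k$ equals $kH_i$ and contains the $2n$ elements of $kT_i\subseteq F$. Distinct cosets are disjoint, so at most $|F|/(2n)$ cosets contain a good element. Every other coset that meets $F$ contains a bad element, so there are fewer than $|F|/(2n)$ of these. Altogether fewer than $|F|/n$ left cosets of $H_i$ meet $F$. Therefore the homogeneous system
\[
\sum_{g\in F\cap kH_i}a(g)=0\qquad(1\le i\le n,\ kH_i\text{ a left coset meeting }F)
\]
has fewer than $|F|$ equations in the $|F|$ unknowns $(a(g))_{g\in F}$, and it has a nonzero solution.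
\end{proof}

Both hypotheses are needed. Example~\ref{ex:klein} shows that the lemma fails for nontrivial finite subgroups. For amenability, let $\Gamma$ be free on $s,t$, let $H_1=\langle s\rangle$ and $H_2=\langle t\rangle$, and let $g$ be an element of maximal word length in the support of some $a\ne0$. The reduced word of $g$ fails to end in $s^{\pm1}$ or fails to end in $t^{\pm1}$. In the first case all other elements of $gH_1$ are longer than $g$, so $a$ sums to $a(g)\ne0$ on $gH_1$; in the second case the same holds for $gH_2$.

\subsection*{Finite groups: a large eigenvalue}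

For $\xi\in\mathbb C[Y]$ let $\|\xi\|_1$ be the sum of the absolute values of its coefficients.

\begin{example}\label{ex:s3}
Let the symmetric group $S_3$ permute $Y=\{y_1,y_2,y_3\}$, let $t_1,t_2,t_3$ be the transpositions, and put $b=1-\frac13(t_1+t_2+t_3)$. Then $b\delta_{y_1}=\frac23\delta_{y_1}-\frac13\delta_{y_2}-\frac13\delta_{y_3}$ has norm $\frac43$, and by symmetry so do $b\delta_{y_2}$ and $b\delta_{y_3}$. Hence $\|b\xi\|_1\le\frac43\|\xi\|_1$ on $\mathbb C[Y]$. In the group ring, $a=\sum_g\operatorname{sgn}(g)g$ satisfies $t_ia=-a$, so $ba=2a$. For $\xi=a\delta_y$ we get $b\xi=2\xi$, so $2\|\xi\|_1\le\frac43\|\xi\|_1$ and $\xi=0$. Thus $a$ annihilates $\mathbb C[Y]$, although no nontrivial element of $S_3$ acts trivially on $Y$.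
\end{example}

The element $b$ is small on $\mathbb C[Y]$ because points have fixed mass, but it has a large eigenvalue on the group ring. In a general finite group we cannot name the eigenvector, but a trace computation gives an eigenvalue of modulus at least $1$. This suffices if every point is fixed by most of the $t_j$.

\begin{lemma}\label{lem:eigen}
Let $H$ be a finite group acting on a set $Y$. Let $t_1,\dots,t_N\in H\setminus\{1\}$, let $c_1,\dots,c_N\ge0$ with $\sum_jc_j=1$, and let $\kappa<\frac12$. Suppose that $\sum_{j:\,t_jy\ne y}c_j\le\kappa$ for every $y\in Y$. Then there is $0\ne a\in\mathbb C[H]$ with $a\delta_y=0$ for all $y\in Y$.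
\end{lemma}

\begin{proof}
Put $b=1-\sum_jc_jt_j\in\mathbb C[H]$. For $y\in Y$,
\[
\|b\delta_y\|_1=\Big\|\sum_jc_j(\delta_y-\delta_{t_jy})\Big\|_1\le2\sum_{j:\,t_jy\ne y}c_j\le2\kappa ,
\]
and by the triangle inequality $\|b\xi\|_1\le2\kappa\|\xi\|_1$ for all $\xi\in\mathbb C[Y]$. Let $L_b$ be left multiplication by $b$ on the space $\mathbb C[H]$ of dimension $|H|$. Its diagonal entry at the basis element $g\in H$ is the coefficient of $g$ in $bg$, which is $b(1)$, and $b(1)=1$ since all $t_j\ne1$. So the $|H|$ eigenvalues of $L_b$, counted with multiplicity, have sum $|H|$, and one of them satisfies $|\lambda|\ge1$. Let $a\ne0$ be an eigenvector: $ba=\lambda a$. For $y\in Y$ the vector $\xi=a\delta_y$ satisfies $b\xi=\lambda\xi$, so $\|\xi\|_1\le|\lambda|\,\|\xi\|_1\le2\kappa\|\xi\|_1$. Since $2\kappa<1$, we get $\xi=0$.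
\end{proof}

Finiteness of $H$ is used for the trace and for the existence of the eigenvector. In Example~\ref{ex:klein} the weight condition cannot be met: some $t_i$ carries total weight at most $\frac13$, so the points of $V/\langle t_i\rangle$ are moved by weight at least $\frac23$.

\section{A boundary with amenable stabilizers}\label{sec:boundary}

To use the two lemmas we need a $G$-set with amenable stabilizers in which a single fixed set can be turned into a cover that is good enough. Compactness and a strong contraction property will do this. A \emph{compact $G$-space} is a compact Hausdorff space $X$ with an action of $G$ by homeomorphisms. Let $\mathrm{Prob}(X)$ be the set of regular Borel probability measures on $X$. By the Riesz representation theorem it is the set of positive unital functionals on $C(X)$, and it is compact in the weak* topology. The group acts by $\int f\,d(g\mu)=\int f(gy)\,d\mu(y)$. The point mass at $z$ is written $\delta_z$, like the basis vector of $\mathbb C[X]$; both satisfy $g\delta_z=\delta_{gz}$.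

\begin{definition}
A \emph{$G$-boundary} is a nonempty compact $G$-space $X$ such that $\delta_z\in\overline{G\mu}$ for every $\mu\in\mathrm{Prob}(X)$ and every $z\in X$.
\end{definition}

A one-point space is a $G$-boundary, but its stabilizer is $G$. To force amenable stabilizers we build $X$ out of means on $G$, since a subgroup that fixes a mean is amenable. To force contraction we take the extreme points of a minimal invariant convex set. We recall three facts about a nonempty compact convex subset $Q$ of a locally convex space. (Krein--Milman) The set $\operatorname{ext}Q$ of extreme points is nonempty. (Milman) If $Q$ is the closed convex hull of a subset $B$, then $\operatorname{ext}Q\subseteq\overline B$. (Bauer) If $\nu\in\mathrm{Prob}(Q)$ has as barycenter an extreme point $e$, that is, $\int\ell\,d\nu=\ell(e)$ for every continuous linear functional $\ell$, then $\nu=\delta_e$.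

\begin{proposition}\label{prop:boundary}
Every discrete group $G$ has a $G$-boundary $X$ such that the stabilizer $G_x$ is amenable for every $x\in X$.
\end{proposition}

\begin{proof}
Let $K$ be the set of positive unital functionals on $l^\infty(G)$ with the weak* topology. It is a nonempty compact convex set, and $G$ acts on it by the affine homeomorphisms $(gm)(\varphi)=m(g^{-1}\varphi)$. A chain of nonempty closed convex invariant subsets of $K$ has nonempty intersection by compactness, so Zorn's lemma gives a minimal such subset $Q$. Put $X=\overline{\operatorname{ext}Q}$. It is nonempty and compact, and it is invariant because affine homeomorphisms of $Q$ preserve $\operatorname{ext}Q$.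

\emph{Barycenters.} For $\mu\in\mathrm{Prob}(X)$ define $\beta(\mu)\in K$ by $\beta(\mu)(\varphi)=\int m(\varphi)\,d\mu(m)$. The weak* continuous linear functionals are the evaluations $m\mapsto m(\varphi)$, so $\beta(\mu)$ is the barycenter of $\mu$. It lies in $Q$: otherwise the Hahn--Banach theorem gives $\varphi$ with $\operatorname{Re}\beta(\mu)(\varphi)>\sup_{m\in Q}\operatorname{Re}m(\varphi)$, which is impossible for an average of the values $m(\varphi)$. The map $\beta$ is continuous since each $m\mapsto m(\varphi)$ is in $C(X)$, and
\[
\beta(g\mu)(\varphi)=\int(gm)(\varphi)\,d\mu(m)=\int m(g^{-1}\varphi)\,d\mu(m)=(g\beta(\mu))(\varphi).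
\]

\emph{Contraction.} Let $\mu\in\mathrm{Prob}(X)$ and $e\in\operatorname{ext}Q$. The closed convex hull of $G\beta(\mu)$ is a nonempty closed convex invariant subset of $Q$, so it equals $Q$ by minimality. By Milman's theorem there is a net $(g_i)$ with $\beta(g_i\mu)=g_i\beta(\mu)\to e$. After passing to a subnet, $g_i\mu\to\nu\in\mathrm{Prob}(X)$, and $\beta(\nu)=e$ by continuity. By Bauer's theorem $\nu=\delta_e$. So the set $\{z\in X:\delta_z\in\overline{G\mu}\}$ contains $\operatorname{ext}Q$. It is closed because $z\mapsto\delta_z$ is continuous, so it is $X$.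

\emph{Stabilizers.} A point of $X$ is a functional $m\in K$, and $m(l\varphi)=m(\varphi)$ for all $l$ in its stabilizer $L$. Choose $R\subseteq G$ such that every element of $G$ is uniquely $lr$ with $l\in L$, $r\in R$, and define $\vartheta\colon l^\infty(L)\to l^\infty(G)$ by $\vartheta(\varphi)(lr)=\varphi(l)$. This map is positive and unital, and $\vartheta(l'\varphi)(lr)=\varphi(l'^{-1}l)=\vartheta(\varphi)(l'^{-1}lr)$ shows that $\vartheta(l'\varphi)=l'\vartheta(\varphi)$ for $l'\in L$. Hence $m\circ\vartheta$ is a left invariant mean on $L$.
\end{proof}

The boundary property enters the final construction through one covering lemma. It has two features beyond the bare statement that translates of an open set $U$ cover $X$. All translates contain a prescribed point $x$, so that group elements fixing them pointwise lie in the one group $G_x$. And every point of $X$ lies in most of the translates, which is the hypothesis of Lemma~\ref{lem:eigen}.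

\begin{lemma}\label{lem:cover}
Let $X$ be a $G$-boundary, let $U\subseteq X$ be nonempty and open, let $x\in X$, and let $0<\eta<1$. There are $g_1,\dots,g_N\in G$ and $c_1,\dots,c_N>0$ with $\sum_jc_j=1$ such that $x\in g_jU$ for all $j$ and
\[
\sum_{j:\,y\in g_jU}c_j>1-\eta\qquad\text{for all }y\in X .
\]
In particular $X=\bigcup_jg_jU$.
\end{lemma}

\begin{proof}
Choose $z\in U$ and, by Urysohn's lemma, $f\in C(X)$ with $0\le f\le1$, $f(z)=1$ and $f=0$ off $U$. Put $f_g(y)=f(g^{-1}y)$; then $f_g\le1_{gU}$.

\emph{Step 1: for every $\mu\in\mathrm{Prob}(X)$ there is $g\in G$ with $x\in gU$ and $\int f_g\,d\mu>1-\eta$.} We contract $\mu$ and $x$ together by applying the boundary property to $\nu=\frac12(\mu+\delta_x)$. Since $\delta_z\in\overline{G\nu}$ and $f(z)=1$, there is $g$ with $\int f\,d(g^{-1}\nu)>1-\frac\eta2$, that is,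
\[
\tfrac12\int f_g\,d\mu+\tfrac12f_g(x)>1-\tfrac\eta2 .
\]
Both $\int f_g\,d\mu$ and $f_g(x)$ are at most $1$, so both exceed $1-\eta>0$. From $f_g(x)>0$ we get $x\in gU$.

\emph{Step 2: exchanging the quantifiers.} Step 1 gives a translate for each measure; a separation argument turns this into one convex combination that works at all points. Let $\mathcal C$ be the convex hull of $\{f_g:x\in gU\}$ in the real Banach space $C(X,\mathbb R)$; it is nonempty by Step 1. Let $\mathcal O$ be the set of $k\in C(X,\mathbb R)$ with $k>1-\eta$ everywhere; it is convex, and open because $X$ is compact. Suppose that $\mathcal C\cap\mathcal O=\emptyset$. The Hahn--Banach theorem gives a nonzero continuous linear functional $\Lambda$ and $\alpha\in\mathbb R$ with $\Lambda(h)\le\alpha\le\Lambda(k)$ for $h\in\mathcal C$ and $k\in\mathcal O$. If $u\ge0$, then $1+ru\in\mathcal O$ for all $r\ge0$, so $\Lambda(1)+r\Lambda(u)\ge\alpha$ for all $r\geq0$, and $\Lambda(u)\ge0$. Thus $\Lambda$ is positive and nonzero, and after dividing $\Lambda$ and $\alpha$ by $\Lambda(1)>0$ it is integration against some $\mu\in\mathrm{Prob}(X)$. Letting constant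 functions $k$ decrease to $1-\eta$ gives $\alpha\le1-\eta$. So $\int f_g\,d\mu\le1-\eta$ whenever $x\in gU$, contrary to Step 1.

Hence some $\sum_jc_jf_{g_j}\in\mathcal C$, with $c_j>0$, $\sum_jc_j=1$ and $x\in g_jU$, exceeds $1-\eta$ everywhere, and $f_{g_j}\le1_{g_jU}$ gives the claim.
\end{proof}

\section{Failure of the Powers property on a boundary}\label{sec:fix}

This is the only place where C*-algebra theory is used, and it is the reason for moving the problem to $p=2$. A \emph{state} on a unital C*-algebra $A$ is a positive linear functional $\varphi$ with $\varphi(1)=1$. We recall four facts: the states form a weak* compact set; every bounded functional on $A$ is a linear combination of four states; a state on a C*-subalgebra containing the unit extends to a state on $A$; and $|\varphi(a^*b)|^2\le\varphi(a^*a)\varphi(b^*b)$ (Cauchy--Schwarz).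

Failure of the Powers property will be expressed, by duality, through states that stay large on conjugates of finitely many group elements. To let these states see a compact $G$-space $X$, we represent $C(X)$ on $l^2(G)$ compatibly with the $v_g$. Fix $x_0\in X$ and define a unital $*$-homomorphism $M\colon C(X)\to B(l^2(G))$ by $(M(f)\xi)(h)=f(hx_0)\xi(h)$. With $(gf)(y)=f(g^{-1}y)$,
\[
(v_gM(f)v_g^*\xi)(h)=f(g^{-1}hx_0)\,(v_g^*\xi)(g^{-1}h)=(M(gf)\xi)(h),
\]
so $v_gM(f)v_g^*=M(gf)$. For a state $\varphi$ on $B(l^2(G))$ put $(g\varphi)(T)=\varphi(v_g^*Tv_g)$. The state $\varphi\circ M$ of $C(X)$ is a measure $\mu\in\mathrm{Prob}(X)$, and $(g\varphi)(M(f))=\varphi(M(g^{-1}f))=\int f(gy)\,d\mu(y)$, so $(g\varphi)\circ M=g\mu$. Conjugating a state thus moves its measure, and on a boundary we can move it to a point. The gain is the following.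

\begin{lemma}\label{lem:state}
Let $\psi$ be a state on $B(l^2(G))$ and let $x\in X$. Suppose that $\psi(M(u))=0$ for all $u\in C(X)$ with $u\ge0$ and $u(x)=0$. Then $\psi(v_t)=0$ for every $t\in G$ with $tx\ne x$.
\end{lemma}

\begin{proof}
Let $f\in C(X)$ be real and put $b=M(f)-f(x)\cdot1=b^*$. Then $b^2=M(u)$ with $u=(f-f(x))^2$, so $\psi(b^2)=0$. For $T\in B(l^2(G))$, Cauchy--Schwarz gives $|\psi(bT)|^2\le\psi(b^2)\psi(T^*T)=0$ and $|\psi(Tb)|^2\le\psi(TT^*)\psi(b^2)=0$. So $\psi(M(f)T)=f(x)\psi(T)=\psi(TM(f))$. If $tx\ne x$, choose a real $f\in C(X)$ with $f(x)=1$ and $f(tx)=0$. Since $M(f)v_t=v_tM(t^{-1}f)$ and $(t^{-1}f)(x)=f(tx)$,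
\[
\psi(v_t)=\psi(M(f)v_t)=\psi(v_tM(t^{-1}f))=f(tx)\psi(v_t)=0.\qedhere
\]
\end{proof}

\begin{proposition}\label{prop:fix}
Let $X$ be a $G$-boundary, and suppose that $C^*_{\mathrm r}(G)$ does not have the Powers property. Then $X=\bigcup_{h\in S}\mathrm{Fix}(h)$ for some finite $S\subseteq G\setminus\{1\}$, and there is $s\in G\setminus\{1\}$ such that $\mathrm{Fix}(s)$ has nonempty interior.
\end{proposition}

\begin{proof}
Let $S$ and $\varepsilon$ be such that the condition of Definition~\ref{def:powers} fails; then $S\ne\emptyset$. In the Banach space $\bigoplus_{h\in S}C^*_{\mathrm r}(G)$ with the maximum norm, let $D$ be the closed convex hull of the tuples $(v_{ghg^{-1}})_{h\in S}$, $g\in G$. A convex combination with rational coefficients is an average $\big(\frac1n\sum_kv_{g_khg_k^{-1}}\big)_{h\in S}$ with repetitions among the $g_k$. These averages are dense in $D$, and each has norm at least $\varepsilon$ by the choice of $S$ and $\varepsilon$. So $0\notin D$. The Hahn--Banach theorem gives bounded functionals $\omega_h$ on $C^*_{\mathrm r}(G)$ and $\gamma>0$ with $\operatorname{Re}\sum_{h\in S}\omega_h(v_{ghg^{-1}})\ge\gamma$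 for all $g$. Write each $\omega_h$ as a linear combination of four states and extend these to $B(l^2(G))$. Listing all terms, we obtain states $\varphi_1,\dots,\varphi_m$ on $B(l^2(G))$, elements $h_1,\dots,h_m\in S$ and scalars $\alpha_1,\dots,\alpha_m\in\mathbb C$ with
\begin{equation}\label{eq:sep}
\operatorname{Re}\sum_{j=1}^m\alpha_j\,\varphi_j(v_{g^{-1}h_jg})\ge\gamma\qquad\text{for all }g\in G .
\end{equation}

Let $x\in X$. We must contract all $m$ measures $\varphi_j\circ M$ to $x$ with the same group elements, so we apply the boundary property to their average $\mu=\frac1m\sum_j\varphi_j\circ M$. There is a net $(g_i)$ with $g_i\mu\to\delta_x$, and after passing to a subnet $g_i\varphi_j\to\psi_j$ weak* for each $j$, with states $\psi_j$. For $u\in C(X)$ with $u\ge0$ and $u(x)=0$,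
\[
\frac1m\sum_j\psi_j(M(u))=\lim_i\frac1m\sum_j(g_i\varphi_j)(M(u))=\lim_i\int u\,d(g_i\mu)=u(x)=0 .
\]
All terms on the left are nonnegative, so each vanishes, and Lemma~\ref{lem:state} applies to every $\psi_j$. If $hx\ne x$ for all $h\in S$, then $\varphi_j(v_{g_i^{-1}h_jg_i})=(g_i\varphi_j)(v_{h_j})\to\psi_j(v_{h_j})=0$ for all $j$, which contradicts \eqref{eq:sep}. So $x$ is fixed by some $h\in S$, and $X=\bigcup_{h\in S}\mathrm{Fix}(h)$.

The sets $\mathrm{Fix}(h)$ are closed since $X$ is Hausdorff. If all had empty interior, their complements would be finitely many dense open sets, whose intersection is dense, hence nonempty. This contradicts the covering.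
\end{proof}

\section{Construction of the annihilating element}\label{sec:final}

Proposition~\ref{prop:fix} yields exactly the necessary condition \eqref{eq:cover} for $Y=X$, and we saw that this condition alone is not enough. We therefore discard the cover, keep only an open set that is fixed pointwise, and build a better cover from its translates. For $W\subseteq X$ let $G_W=\{g\in G:gw=w\text{ for all }w\in W\}$. This is a subgroup, $G_{gW}=gG_Wg^{-1}$, and $G_W\le G_{W'}$ if $W'\subseteq W$. Either one of these groups, for $W$ open and nonempty, is infinite, and Lemma~\ref{lem:count} applies; or all are finite, and Lemma~\ref{lem:eigen} applies.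

\begin{proposition}\label{prop:ann}
Let $X$ be a $G$-boundary and let $x\in X$ be a point such that $G_x$ is amenable. Suppose that $\mathrm{Fix}(s)$ has nonempty interior for some $s\in G\setminus\{1\}$. Then there is $0\ne a\in\mathbb C[G_x]$ with $a\delta_y=0$ in $\mathbb C[X]$ for all $y\in X$.
\end{proposition}

\begin{proof}
\emph{Case A: $G_W$ is infinite for some nonempty open $W\subseteq X$.} Lemma~\ref{lem:cover} gives $g_1,\dots,g_n$ with $X=\bigcup_ig_iW$ and $x\in g_iW$ for all $i$. The groups $H_i=G_{g_iW}=g_iG_Wg_i^{-1}$ are infinite, and $H_i\le G_x$ because $x\in g_iW$. Lemma~\ref{lem:count} gives $0\ne a\in\mathbb C[G_x]$ that sums to zero on every left coset of every $H_i$ in $G_x$. The remaining left cosets of $H_i$ in $G$ are disjoint from $G_x$, so $a$ vanishes on them. Let $y\in X$ and choose $i$ with $y\in g_iW$. Then $H_i\le G_y$, and $a\delta_y=0$ by the observation after \eqref{eq:coset}.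

\emph{Case B: $G_W$ is finite for every nonempty open $W\subseteq X$.} Let $U$ be the interior of $\mathrm{Fix}(s)$, and take $g_j$ and $c_j$ from Lemma~\ref{lem:cover} with $\eta=\frac14$. Put $t_j=g_jsg_j^{-1}\ne1$; it fixes $g_jU$ pointwise. The set $W=\bigcap_jg_jU$ is open and contains $x$. So $H=G_W$ is a finite subgroup of $G_x$, and it contains every $t_j$. For $y\in X$, the relation $t_jy\ne y$ implies $y\notin g_jU$, so
\[
\sum_{j:\,t_jy\ne y}c_j\le1-\sum_{j:\,y\in g_jU}c_j<\tfrac14 .
\]
Lemma~\ref{lem:eigen} with $Y=X$ and $\kappa=\frac14$ gives $0\ne a\in\mathbb C[H]\subseteq\mathbb C[G_x]$ with $a\delta_y=0$ for all $y\in X$.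
\end{proof}

Amenability of $G_x$ is used only in Case A, and the element $s$ only in Case B. That all translates pass through $x$ is used in both cases: it places the $H_i$ in one amenable group in Case A, and the $t_j$ in one finite group in Case B. The hypothesis on $s$ cannot be dropped: if such an $a$ exists, then \eqref{eq:cover} holds for $X$, and the last paragraph of the proof of Proposition~\ref{prop:fix} gives a fixed set with nonempty interior.

\begin{proof}[Proof of Theorem~\ref{thm:ring}]
Let $X$ be the $G$-boundary of Proposition~\ref{prop:boundary}, fix $x\in X$, and put $\Gamma=G_x$, an amenable subgroup. By Proposition~\ref{prop:fix}, $\mathrm{Fix}(s)$ has nonempty interior for some $s\ne1$. Proposition~\ref{prop:ann} gives $0\ne a\in\mathbb C[G]$ with $a\delta_y=0$ for all $y\in X$, in particular for all $y$ in the orbit $Gx$. The map $g\Gamma\mapsto gx$ is an isomorphism of $G$-sets from $G/\Gamma$ onto $Gx$, so $a\cdot\mathbb C[G/\Gamma]=0$.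
\end{proof}

\begin{thebibliography}{9}

\bibitem{Phillips}
N.~Christopher Phillips, \emph{Simplicity of reduced group Banach algebras}, arXiv:1909.11278 (2019).

\end{thebibliography}
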